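# Bounded Strong Weightings of Nice Hypergraphs from a Kinked Quadratic

## A quadratic function with a kink for every pair

Fix an integer $r\ge 2$, a finite set $V$, and a finite family $E$ of subsets of $V$, each of size at most $r$. Repeated members are allowed and count as different members of $E$. We call the elements of $V$ vertices and the members of $E$ edges. For vertices $u\neq v$ write
$$E(v)=\{e\in E: v\in e\},\qquad d(v)=|E(v)|,\qquad D(u,v)=E(u)\,\triangle\,E(v).$$
So $D(u,v)$ consists of the edges that contain exactly one of $u,v$. Let $\mathcal C$ be any set of unordered pairs $\{u,v\}$, $u\ne v$, such that $u,v$ lie in a common edge and $D(u,v)\neq\emptyset$. For each pair in $\mathcal C$ choose once and for all an order, and write $p=(u,v)$.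

Fix a real number $s>0$ and a vector $a\in\mathbb R^V$. For $x\in\mathbb R^E$ put
$$S_v=a_v+\sum_{e\ni v}x_e,\qquad z_p(x)=S_u-S_v\quad\text{for } p=(u,v)\in\mathcal C,\qquad c_p=\frac{s}{|D(u,v)|}>0 .$$
The whole proof turns on the function
$$F(x)=\tfrac12\sum_{e\in E}x_e^2-\sum_{p\in\mathcal C}c_p\,|z_p(x)| .\tag{1}$$

It is a competition. The first term wants all $x_e$ to be small, and the second rewards large differences $|z_p|$. The reward has a kink at $z_p=0$, and because of the minus sign the kink points upward, so a minimizer will not sit on it. We shall prove two things about a global minimizer $x$ of $F$.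

* The sums are separated: $|S_u-S_v|\ge s$ for every pair in $\mathcal C$.
* The entries are bounded: $|x_e|\le r(r-1)s$ for every $e$, a bound in which neither the number of edges nor the degrees appear.

**Example.** Take $r=2$, $V=\{1,2,3\}$, $e=\{1,2\}$, $f=\{2,3\}$ and both pairs in $\mathcal C$, ordered $(2,1)$ and $(2,3)$. Then $D(2,1)=\{f\}$ and $D(2,3)=\{e\}$, so both constants $c_p$ equal $s$. With $\alpha=a_2-a_1$ and $\beta=a_2-a_3$,
$$F(x)=\Bigl(\tfrac12x_f^2-s|x_f+\alpha|\Bigr)+\Bigl(\tfrac12x_e^2-s|x_e+\beta|\Bigr).$$
Consider the first bracket with $\alpha\ge0$. On $x_f\ge-\alpha$ it equals $\frac12x_f^2-sx_f-s\alpha$, with minimum $-\frac12s^2-s\alpha$ at $x_f=s$. On $x_f\le-\alpha$ it equals $\frac12x_f^2+sx_f+s\alpha\ge-\frac12s^2+s\alpha$. So for $\alpha>0$ the only global minimizer is $x_f=s$, where $z=s+\alpha\ge s$; for $\alpha=0$ the global minimizers are $x_f=\pm s$, where $|z|=s$.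

There is a warning in this example. If $0<\alpha<s$, then $x_f=-s$ is a local minimizer of the first bracket, and there $|z|=s-\alpha<s$. A local minimum is not enough, so the separation must use that $x$ is a global minimizer.

## Weighted degrees, niceness, and the theorems

What is $F$ for? Let $H=(V,E)$ be an $r$-uniform hypergraph, meaning that all edges have exactly $r$ vertices.

**Definition.** A *weighting* of $H$ is a function $\omega:E\to\{1,\dots,w\}$. It induces the *weighted degree* $\sigma_\omega(v)=\sum_{e\ni v}\omega(e)$. The hypergraph is *strongly $w$-weighted* if some weighting $\omega:E\to\{1,\dots,w\}$ has $\sigma_\omega(u)\ne\sigma_\omega(v)$ for every edge $e$ and all distinct $u,v\in e$.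

There is one obvious obstruction. If distinct vertices $u,v$ of some edge satisfy $E(u)=E(v)$, then $\sigma_\omega(u)=\sigma_\omega(v)$ for every $\omega$, and no $w$ works.

**Definition.** $H$ is *nice* if for every edge $e$ and all distinct $u,v\in e$ there is an edge containing exactly one of $u$ and $v$, that is, $D(u,v)\neq\emptyset$.

For example, the $3$-uniform hypergraph with edges $\{1,2,3\}$ and $\{3,4,5\}$ is not nice, because $1$ and $2$ lie in the same edges. The hypergraph of all four triples in $\{1,2,3,4\}$ is nice: the triple missing $v$ contains $u$ but not $v$.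

The problem comes from Patrick Bennett, Andrzej Dudek, Alan Frieze, Laars Helenius, "Weak and strong versions of the 1-2-3 conjecture for uniform hypergraphs", arXiv:1511.04569 (2015). It is known that for infinitely many $r$ there is a nice $r$-uniform hypergraph that is not strongly $(r^2-r)$-weighted, and that for all large $r$ there is one that is not strongly $(r^2-o(r^2))$-weighted. So $w$ must grow with $r$. Must it also grow with $H$?

**Conjecture.** For every $r\ge3$ there is a constant $w=w(r)$ such that each nice $r$-uniform hypergraph is strongly $w$-weighted.

The conjecture is true. Here are the statements we prove. In Theorems 2 and 3, $V$, $E$, $r\ge 2$ and $\mathcal C$ are as in the first section, so edges have size at most $r$. If $H$ is nice, $\mathcal C$ can be the set of all pairs of distinct vertices lying in a common edge.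

**Theorem 1.** Every nice $r$-uniform hypergraph is strongly $w$-weighted with $w=4r^3-4r^2+1$.

**Theorem 2 (real version).** Let $s>0$ and $a\in\mathbb R^V$. There is $x\in\mathbb R^E$ such that, with $S_v=a_v+\sum_{e\ni v}x_e$,

* (i) $|S_u-S_v|\ge s$ for all $\{u,v\}\in\mathcal C$;
* (ii) $|x_e|\le r(r-1)s$ for all $e\in E$; and if $d(u)=d(v)$ for all $\{u,v\}\in\mathcal C$, then $|x_e|\le\frac12r(r-1)s$ for all $e\in E$.

**Theorem 3 (integer version).** Let $t\ge1$ be an integer, $X=r(r-1)(2r+t-1)$, and let $m_e$ $(e\in E)$ be arbitrary integers. There are integers $\omega(e)\in\{m_e,m_e+1,\dots,m_e+2X\}$ with $|\sigma_\omega(u)-\sigma_\omega(v)|\ge t$ for all $\{u,v\}\in\mathcal C$. If $d(u)=d(v)$ for all $\{u,v\}\in\mathcal C$, then $X$ may be replaced by $X/2$, which is an integer since $r(r-1)$ is even.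

**Theorem 4 (lower bounds).** Let $r\ge3$ with $r-1$ a prime power. There is a nice $r$-uniform $2$-regular hypergraph $J_r$ such that

* (a) every real weighting $x$ in which any two vertices of a common edge have sums differing by at least $s$ satisfies $\max_ex_e-\min_ex_e\ge r(r-1)s$;
* (b) $J_r$ is not strongly $(r^2-r)$-weighted.

Here *$2$-regular* means that every vertex lies in exactly two edges.

## Complete hypergraphs and grids by hand

**All $r$-subsets of an $(r+1)$-set.** Let $T$ be the sum of all weights. The only edge missing $v$ is $V\setminus\{v\}$, so $\sigma_\omega(v)=T-\omega(V\setminus\{v\})$. Any two vertices share an edge, so a weighting is strong exactly when all $r+1$ weights are distinct. This hypergraph is strongly $(r+1)$-weighted and not strongly $r$-weighted.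

It is instructive to see what $F$ does here when $r=3$ and $a=0$. Number the edges $1,\dots,4$ by the vertex they miss. Then $|z_{\{i,j\}}|=|x_i-x_j|$ and $|D(i,j)|=2$, so
$$F(x)=\tfrac12\sum_{i=1}^4x_i^2-\tfrac s2\sum_{i<j}|x_i-x_j| .$$
By symmetry assume $x_1\le x_2\le x_3\le x_4$. In $\sum_{i<j}(x_j-x_i)$ the coefficient of $x_i$ is $(i-1)-(4-i)=2i-5$. Completing squares, $F(x)=\frac12\sum_i\bigl(x_i-\frac s2(2i-5)\bigr)^2-\text{const}$. The minimizer is therefore $(-\frac32s,-\frac12s,\frac12s,\frac32s)$, which does satisfy the ordering. All consecutive gaps are exactly $s$.

**The $r\times r$ grid.** The vertices are the cells $(i,j)$, and the edges are the $r$ rows with weights $\alpha_i$ and the $r$ columns with weights $\beta_j$. Then $\sigma(i,j)=\alpha_i+\beta_j$. Two cells of the same row differ by $\beta_j-\beta_{j'}$, and two of the same column by $\alpha_i-\alpha_{i'}$. So the condition is that the $\alpha_i$ are distinct and the $\beta_j$ are distinct; exactly $r$ weights are needed. We shall see at the end how replacing the cells of a grid by the flags of a projective plane raises $r$ to $r^2-r+1$.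

## Choosing weights edge by edge, and the maximum degree

The first thing to try is a greedy choice. Let $H$ be nice and $r$-uniform, list the edges as $e_1,\dots,e_m$, and weigh them in this order. For a pair $p=\{u,v\}$ in a common edge, only the edges of $D(u,v)$ affect $\sigma(u)-\sigma(v)$, each with sign $+$ or $-$. Let the last edge of $p$ be the member of $D(u,v)$ with the largest index. When we weigh $e_i$, each pair whose last edge is $e_i$ forbids one value of $\omega(e_i)$. Such a pair has exactly one vertex $u$ in $e_i$, and its other vertex lies in one of the $d(u)-1$ other edges at $u$, each of which has $r-1$ vertices besides $u$. With $\Delta$ the maximum degree, at most $r(r-1)(\Delta-1)$ values are forbidden, so $r(r-1)(\Delta-1)+1$ weights suffice.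

This shows that every nice hypergraph is strongly $w$-weighted for some $w$ depending on $H$. It also settles the case $\Delta=2$ with $r^2-r+1$ weights. The method stops at the factor $\Delta-1$: one edge can be the last edge of many pairs.

This really happens, already for $r=2$. Fix $d\ge2$. Let $u$ be joined to $v_0,v_1,\dots,v_d$, where $v_0$ has no other edge and $v_i$, for $i\ge1$, has $d+i-1$ further edges, each to its own leaf. Weigh $e=\{u,v_0\}$ last and always use the smallest permitted positive integer.

* Before $e$ is reached, a pair consisting of $v_i$ and one of its leaves compares a sum of at least two positive weights with $0$, since the common edge cancels. It forbids no positive value.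
* The pair $\{u,v_0\}$ likewise compares the sum of the edges $\{u,v_i\}$, $i\ge1$, with $0$.
* The pairs $\{u,v_i\}$, $i\ge1$, have last edge $e$.

So every edge before $e$ gets weight $1$. Now the pair $\{u,v_i\}$ requires $d+\omega(e)\ne d+i$, that is, $\omega(e)\neq i$, for each $i=1,\dots,d$. The greedy rule gives $\omega(e)=d+1$, and $d$ is arbitrary.

## Fixed multipliers in place of fixed gaps

To escape the degree we make all choices at once, with real weights, and ask for gaps of size $s$. For $p=(u,v)\in\mathcal C$ define $g^p\in\mathbb R^E$ by
$$g^p_e=\mathbf 1[u\in e]-\mathbf 1[v\in e].$$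
It is $+1$ on $E(u)\setminus E(v)$, $-1$ on $E(v)\setminus E(u)$ and $0$ elsewhere. Hence
$$\|g^p\|^2=|D(u,v)|,\qquad z_p(x)=a_u-a_v+\langle g^p,x\rangle,\qquad z_p(x+\delta)=z_p(x)+\langle g^p,\delta\rangle .\tag{2}$$

A natural plan is to choose signs $\varepsilon_p$ and minimize $\frac12\|x\|^2$ subject to $\varepsilon_pz_p(x)\ge s$. If the constraints are feasible, the Lagrange conditions give $x=\sum_p\lambda_p\varepsilon_pg^p$ with multipliers $\lambda_p\ge0$. But these conditions say nothing about the size of $\lambda_p$, so we cannot read off a bound for $x_e$. The gaps are under control and the multipliers are not.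

The function $F$ reverses the roles. Its multipliers $c_p$ are prescribed. Wherever $F$ is differentiable and stationary we get $x=\sum_pc_p\,\mathrm{sgn}(z_p)g^p$, and $x_e$ can be estimated. The gaps are no longer imposed; they must come out of minimality. The computation below shows that a global minimizer has gap at least $c_p|D(u,v)|$ at $p$, and this is why $c_p=s/|D(u,v)|$ is the choice to make.

Is this cheap enough? Using only $|D(u,v)|\ge1$, we would bound $|x_e|$ by $s$ times the number of pairs split by $e$, and the degree would be back. The gain is that a vertex $u$ of large degree $d$ cannot have many neighbors $v$ with small $D(u,v)$: such a $v$ uses up many of the incidences on edges at $u$. The inequality (5) below makes this exact.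

## The global minimizer is bounded and separated

We prove Theorem 2. If $E=\emptyset$ there is nothing to prove, so let $E\ne\emptyset$.

**Step 0. A global minimizer exists.** $F$ is continuous. By (2) and the Cauchy–Schwarz inequality, $|z_p(x)|\le|a_u-a_v|+\sqrt{|D(u,v)|}\,\|x\|$, so $F(x)\ge\frac12\|x\|^2-A-B\|x\|$ with constants $A,B$ that do not depend on $x$. Hence $F(x)\to\infty$ as $\|x\|\to\infty$. The set $\{F\le F(0)\}$ is nonempty, closed and bounded, so $F$ attains its minimum on it. Fix a global minimizer $x$ and write $z_p=z_p(x)$.

**Step 1. No $z_p$ is zero.** The purpose is to be allowed to differentiate. For every $\delta\in\mathbb R^E$, minimality gives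
$$0\le F(x+\delta)+F(x-\delta)-2F(x)=\|\delta\|^2-\sum_{q\in\mathcal C}c_q\Bigl(|z_q+\langle g^q,\delta\rangle|+|z_q-\langle g^q,\delta\rangle|-2|z_q|\Bigr).$$
Every bracket is $\ge0$ by the triangle inequality, so the inequality stays true if we keep only one of them. Suppose $z_p=0$ for some $p=(u,v)$, and take $\delta=\theta g^p$ with $0<\theta<2c_p$. Then $\|\delta\|^2=\theta^2|D(u,v)|$, and the bracket for $q=p$ equals $2\theta|D(u,v)|$. So
$$0\le\theta^2|D(u,v)|-2c_p\theta|D(u,v)| .$$
Since $D(u,v)\ne\emptyset$ and $\theta>0$, this says $\theta\ge2c_p$, a contradiction.

**Step 2. A formula for $x$.** By Step 1 each $|z_q|$ is differentiable at the point $x$, with gradient $\mathrm{sgn}(z_q)g^q$. So $F$ is differentiable at $x$ and $\nabla F(x)=0$, that is,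
$$x=\sum_{q\in\mathcal C}c_q\,\mathrm{sgn}(z_q)\,g^q .\tag{3}$$

**Step 3. The bound (ii).** We estimate one coordinate of (3). Only pairs with exactly one vertex in $e$ contribute to $x_e$, so
$$|x_e|\le\sum_{u\in e}\ \sum_{\substack{v\notin e\\ \{u,v\}\in\mathcal C}}\frac{s}{|D(u,v)|} .\tag{4}$$
Fix $u\in e$ and put $d=d(u)$. For $v\notin e$ with $\{u,v\}\in\mathcal C$ let $b_v=|E(u)\cap E(v)|$. Then $b_v\ge1$, because $u,v$ share an edge, and $b_v\le d-1$, because $e\in E(u)\setminus E(v)$. In particular, if there is any such $v$ then $d\ge2$; if there is none, the inner sum is $0$. Assume there is one.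

First, $|D(u,v)|\ge|E(u)\setminus E(v)|=d-b_v$. Second, for $1\le b\le d-1$,
$$b(d-b)-(d-1)=(b-1)(d-1-b)\ge0,\qquad\text{hence}\qquad \frac1{d-b}\le\frac b{d-1} .\tag{5}$$
Third, $\sum_vb_v\le(d-1)(r-1)$. Indeed $\sum_vb_v$ counts pairs $(v,f)$ with $f\in E(u)$ and $v\in f$. Since $v\notin e$, the edge $f$ is one of the $d-1$ members of $E(u)$ other than $e$, and each of them contains at most $r-1$ vertices other than $u$. Together,
$$\sum_v\frac1{|D(u,v)|}\le\sum_v\frac1{d-b_v}\le\frac1{d-1}\sum_vb_v\le r-1 .$$
Summing over the at most $r$ vertices $u\in e$ in (4) gives $|x_e|\le r(r-1)s$.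

If $d(u)=d(v)$ for all pairs in $\mathcal C$, then $|D(u,v)|=(d-b_v)+(d(v)-b_v)=2(d-b_v)$. Each term is at most half of the bound used above, so $|x_e|\le\frac12r(r-1)s$. This proves (ii).

**Step 4. The separation (i).** We compare $x$ with a point on the other side of the kink of $p$. Taking the inner product of (3) with $\delta$ gives $\langle x,\delta\rangle=\sum_qc_q\,\mathrm{sgn}(z_q)\langle g^q,\delta\rangle$. Using this and $|z_q|=\mathrm{sgn}(z_q)z_q$, for every $\delta$,
$$\begin{aligned}0\le F(x+\delta)-F(x)&=\langle x,\delta\rangle+\tfrac12\|\delta\|^2-\sum_{q}c_q\bigl(|z_q+\langle g^q,\delta\rangle|-|z_q|\bigr)\\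
&=\tfrac12\|\delta\|^2-\sum_{q}c_q\Bigl(|z_q+\langle g^q,\delta\rangle|-\mathrm{sgn}(z_q)\bigl(z_q+\langle g^q,\delta\rangle\bigr)\Bigr).\end{aligned}\tag{6}$$
Every bracket in the last sum is $\ge0$, so again we may keep only one.

Let $p=(u,v)\in\mathcal C$. Reversing the order of a pair changes neither $F$ nor (3), since $z_p$ and $g^p$ both change sign; so assume $z_p>0$. Take $\delta=-\theta g^p$ with $\theta>0$, and let $y=z_p-\theta|D(u,v)|$. The bracket for $q=p$ is $|y|-y\ge-2y$. Therefore (6) gives
$$0\le\tfrac12\theta^2|D(u,v)|-2c_p\bigl(\theta|D(u,v)|-z_p\bigr),\qquad\text{so}\qquad z_p\ge\theta|D(u,v)|-\frac{\theta^2|D(u,v)|}{4c_p} .$$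
The right side is largest at $\theta=2c_p$, where it equals $2c_p|D(u,v)|-c_p|D(u,v)|=c_p|D(u,v)|=s$. Hence $z_p\ge s$, which is (i). This completes the proof of Theorem 2. $\blacksquare$

Global minimality entered in (6): the comparison point $x-2c_pg^p$ need not be near $x$. In the example of the first section, this is what rules out the local minimizer $x_f=-s$.

## Rounding with error below $r$ at every vertex

The weights must be integers. Rounding each $x_e$ to the nearest integer fails: if all $d$ edges at $v$ have $x_e=0.4$, all become $0$ and the sum at $v$ moves by $0.4d$. The rounding method of Beck and Fiala makes the error independent of the degree. Here is the full argument.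

**Lemma 5.** For every $x\in\mathbb R^E$ there is $y\in\mathbb Z^E$ with $y_e\in\{\lfloor x_e\rfloor,\lceil x_e\rceil\}$ for all $e$ and $\bigl|\sum_{e\ni v}(y_e-x_e)\bigr|<r$ for all $v\in V$.

*Proof.* **The procedure.** We maintain a vector $\pi\in\mathbb R^E$ with $\pi_e\in[\lfloor x_e\rfloor,\lceil x_e\rceil]$, starting from $\pi=x$. Call $e$ *floating* if $\pi_e\notin\mathbb Z$. Coordinates that are not floating are never changed again. Call $v$ *alive* if it lies in more than $r$ floating edges.

**Why we can always move.** The purpose here is to find a direction that keeps the sums at all alive vertices fixed. Let the set $\Phi$ of floating edges be nonempty. Count incidences between alive vertices and floating edges: each alive vertex has at least $r+1$ of them, each floating edge at most $r$. So $(r+1)\cdot\#\{\text{alive }v\}\le r|\Phi|$, and there are fewer than $|\Phi|$ alive vertices. The homogeneous linear system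
$$\sum_{e\ni v,\ e\in\Phi}q_e=0\qquad(v\text{ alive})$$
has fewer equations than unknowns, so it has a nonzero solution $q\in\mathbb R^\Phi$. Extend $q$ by $0$ and replace $\pi$ by $\pi+\tau q$, where $\tau>0$ is the first value at which some floating coordinate becomes an integer. Such a value exists because $q\ne0$. A floating coordinate lies strictly between $\lfloor x_e\rfloor$ and $\lceil x_e\rceil$, so stopping at the first integer keeps it in the interval. The number of floating edges drops. So the procedure ends, with an integer vector $y$.

**The error at a vertex.** Fix $v$. While $v$ is alive, each move leaves $\sum_{e\ni v}\pi_e$ unchanged. The set of floating edges only shrinks, so once $v$ is not alive it never becomes alive again, and at the end it is not alive. At the first moment when $v$ is not alive, the sum at $v$ still has its original value, and at most $r$ edges at $v$ are floating. From then on the non-floating edges at $v$ do not change. Each floating one changes in total by less than $1$, since its current value is strictly inside $(\lfloor x_e\rfloor,\lceil x_e\rceil)$ and its final value is an endpoint. So the total error is less than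 $r$ (and is $0$ if no edge at $v$ is floating at that moment). $\blacksquare$

**Example.** Let $E$ be the six edges of the complete graph on four vertices, $r=2$, and $x_e=\frac12$ for all $e$. All four vertices are alive, each with three floating edges. Let $q$ be $+1,-1,+1,-1$ around a $4$-cycle and $0$ on the two diagonals. With $\tau=\frac12$ the cycle gets the values $1,0,1,0$. Now each vertex lies in one floating edge, so none is alive, and we may take $q=1$ on both diagonals and $\tau=\frac12$. Every vertex sum ends at $2$, having started at $\frac32$.

## From real gaps of $2r+t-1$ to integer gaps of $t$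

Rounding moves each vertex sum by less than $r$, so it costs a pair less than $2r$. We therefore ask Theorem 2 for a gap $2r$ larger than $t-1$; the strict inequality and integrality do the rest. The vector $a$ centers the weights.

**Proof of Theorem 3.** Let $s=2r+t-1$ and $X=r(r-1)s$, an integer. In the equal-degree case let $X$ denote $\frac12r(r-1)s$ instead, again an integer. Apply Theorem 2 with $a_v=\sum_{e\ni v}(m_e+X)$ to get $x$ with $|x_e|\le X$ and $|S_u-S_v|\ge s$ on $\mathcal C$. Let $y$ be given by Lemma 5. Since $X$ is an integer and $-X\le x_e\le X$, both $\lfloor x_e\rfloor$ and $\lceil x_e\rceil$ lie in $[-X,X]$, so $y_e\in[-X,X]$. Put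
$$\omega(e)=m_e+X+y_e\in\{m_e,m_e+1,\dots,m_e+2X\}.$$
Here $S_v=\sum_{e\ni v}(m_e+X+x_e)$, so for every $v$
$$|\sigma_\omega(v)-S_v|=\Bigl|\sum_{e\ni v}(y_e-x_e)\Bigr|<r .$$
Hence for $\{u,v\}\in\mathcal C$
$$|\sigma_\omega(u)-\sigma_\omega(v)|>|S_u-S_v|-2r\ge s-2r=t-1 .$$
The left side is an integer, so it is at least $t$. $\blacksquare$

**Proof of Theorem 1.** Let $H$ be nice and $r$-uniform. Let $\mathcal C$ be the set of all pairs of distinct vertices lying in a common edge; niceness says exactly that $D(u,v)\neq\emptyset$ for these pairs. Apply Theorem 3 with $t=1$ and all $m_e=1$. Then $X=r(r-1)\cdot2r=2r^2(r-1)$, and we get $\omega:E\to\{1,\dots,2X+1\}$ with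
$$2X+1=4r^2(r-1)+1=4r^3-4r^2+1,$$
whose weighted degrees are pairwise distinct inside every edge. This proves the conjecture. $\blacksquare$

**Rank at most $r$.** The same application of Theorem 3 works when edges have size at most $r$. Together with the obstruction noted after the definition of strong weightings, it shows that for hypergraphs with all edges of size at most $r$ the following are equivalent: being nice, being strongly $w$-weighted for some $w$, and being strongly $(4r^3-4r^2+1)$-weighted.

**Where the third power of $r$ enters.** Theorem 2 has order $r^2$ for fixed $s$; the extra factor $r$ is only the error in Lemma 5. Suppose Lemma 5 held with "$<K$" in place of "$<r$". Take $s=2K$ and $X=\lceil2Kr(r-1)\rceil$. Then $|x_e|\le X$, and integer sums in a pair of $\mathcal C$ differ by more than $s-2K=0$. So $w\le2\lceil2Kr(r-1)\rceil+1$.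

## Flags of a projective plane

How good are these bounds? A *projective plane of order $q\ge2$* consists of points and lines such that two distinct points lie on exactly one line, two distinct lines meet in exactly one point, every line has $q+1$ points, and every point is on $q+1$ lines. It has $q^2+q+1$ lines. For $q=2$ this is the Fano plane, with $7$ points and $7$ lines of $3$ points each. It is a textbook fact that a projective plane of order $q$ exists for every prime power $q$.

**Proof of Theorem 4.** Let $\Pi$ be a projective plane of order $r-1$. It has
$$N=(r-1)^2+(r-1)+1=r^2-r+1$$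
lines, every line has $r$ points, and every point is on $r$ lines.

**Construction of $J_r$.** The vertices are the flags, that is, the pairs $(p,\ell)$ of a point $p$ and a line $\ell$ with $p\in\ell$. For each point $p$ and each line $\ell$ there is an edge
$$f_p=\{(p,\ell'):\ell'\ni p\},\qquad e_\ell=\{(p',\ell):p'\in\ell\}.$$
Every edge has $r$ vertices, so $J_r$ is $r$-uniform. The flag $(p,\ell)$ lies in exactly the two edges $f_p$ and $e_\ell$, so $J_r$ is $2$-regular. For $r=3$ there are $21$ vertices and $14$ edges.

**$J_r$ is nice.** Two distinct vertices of $f_p$ are $(p,\ell),(p,\ell')$ with $\ell\neq\ell'$, and $e_\ell$ contains the first but not the second. Two distinct vertices of $e_\ell$ are $(p,\ell),(p',\ell)$ with $p\ne p'$, and $f_p$ contains the first but not the second.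

**Any two line edges repel each other.** Let $x$ be a real weighting in which any two vertices of a common edge have sums differing by at least $s$. Two distinct lines $\ell,\ell'$ meet in a point $p$. The flags $(p,\ell)$ and $(p,\ell')$ both lie in $f_p$, and their sums are $x(f_p)+x(e_\ell)$ and $x(f_p)+x(e_{\ell'})$. Hence $|x(e_\ell)-x(e_{\ell'})|\ge s$. (In the grid, too, the weights of any two columns had to differ, but there were only $r$ columns; here there are $N$ lines.)

**Conclusion.** The $N$ numbers $x(e_\ell)$ are pairwise at distance at least $s$, so the largest and the smallest differ by at least $(N-1)s=r(r-1)s$. This is (a). In the same way, a strong weighting must give the $N=r^2-r+1$ edges $e_\ell$ pairwise distinct weights, which is impossible with $r^2-r$ values. This is (b). $\blacksquare$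

We can now compare the two sides when $r\ge3$ and $r-1$ is a prime power.

* **Regular hypergraphs, real weights.** If all degrees are equal, Theorem 2 puts the weights in the interval from $-\frac12r(r-1)s$ to $\frac12r(r-1)s$, of length $r(r-1)s$. Since $J_r$ is regular, Theorem 4(a) shows that this length cannot be reduced: the constant is exactly sharp.
* **General hypergraphs, real weights.** Theorem 2 gives an interval of length $2r(r-1)s$, within a factor $2$ of the lower bound.
* **Integer weights.** The least $w(r)$ valid in the conjecture satisfies $r^2-r+1\le w(r)\le4r^3-4r^2+1$, by Theorem 4(b) and Theorem 1. The exact order of $w(r)$ between $r^2$ and $r^3$ is not determined here.
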